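\title{Lattices of convex sets in finite dimension: the universal theory depends on the scalars}

\begin{abstract}
For a totally ordered division ring $\mathbb F$, let $\mathbf{Co}(\mathbb F^n)$ be the lattice of convex subsets of $\mathbb F^n$. Wehrung and Semenova asked whether $\mathbf{Co}(\mathbb Q^n)$ and $\mathbf{Co}(\mathbb F^n)$ always have the same universal theory. We show that the answer is negative for every $n\ge 2$, already for $\mathbb F=\mathbb R$, and that for $n\ge 3$ a single universal sentence holds in $\mathbf{Co}(\mathbb F^n)$ if and only if $\mathbb F=\mathbb Q$. The main tool is an existential lattice formula that is satisfied by every singleton over every ordered field, and only by singletons in $\mathbf{Co}(\mathbb Q^n)$.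
\end{abstract}

\section{The problem and the result}\label{sec:intro}

Let $\mathbb F$ be a totally ordered division ring and $V$ a left vector space over $\mathbb F$. A subset $X\subseteq V$ is \emph{convex} if for all $x,y\in X$ it contains the segment
\[
[x,y]=\{(1-\lambda)x+\lambda y:\lambda\in\mathbb F,\ 0\le\lambda\le1\}.
\]
The convex subsets of $V$, including the empty set, form a lattice $\mathbf{Co}(V)$ under inclusion: the meet $X\wedge Y$ is the intersection, and the join $X\vee Y$ is the convex hull of $X\cup Y$. The \emph{universal theory} of a lattice is the set of universal first-order sentences in the language $(\vee,\wedge)$ that it satisfies. The negation of a universal sentence is an existential one, and an existential sentence describes a finite pattern: finitely many elements, with certain lattice terms in them required to be equal and others required to be different. Two lattices have the same universal theory exactly when the same finite patterns occur in them. The following problem was posed by Wehrung and Semenova \cite{WS}.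

\medskip
\noindent\textbf{Problem.} \emph{For a natural number $n$ and a totally ordered division ring $\mathbb F$, do the lattices $\mathbf{Co}(\mathbb Q^n)$ and $\mathbf{Co}(\mathbb F^n)$ have the same universal theory?}
\medskip

Here $\mathbb F^n$ is a left vector space over $\mathbb F$, and $\mathbb Q^n$ is a vector space over the ordered field $\mathbb Q$. For $n=0$ the lattice is the two-element chain, whatever $\mathbb F$ is. Three further facts are known, and we quote them without proof. For $n=1$ the answer is positive. For an infinite set $I$, the universal theory of $\mathbf{Co}(\mathbb F^{(I)})$, where $\mathbb F^{(I)}$ is the space of finitely supported functions $I\to\mathbb F$, is the universal theory of all lattices; so it does not depend on $\mathbb F$. Finally, $\mathbf{Co}(\mathbb Q^2)$ and $\mathbf{Co}(\mathbb R^2)$ do not have the same full first-order theory.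

These facts suggest a positive answer. The scalars are invisible to universal sentences in dimensions $0$, $1$ and in infinite dimension. In the full first-order language one can speak of points, since the singletons are the atoms of $\mathbf{Co}(V)$, and with points one can describe a planar figure that needs $\sqrt2$ (Example~\ref{ex:sqrt2}). But ``$x$ is an atom'' is a statement about \emph{all} elements below $x$, so it cannot be placed inside an existential sentence as it stands. The variables of such a sentence range over arbitrary convex sets, and convex subsets of $\mathbb Q^n$ can have irrational boundary, as $\{x\in\mathbb Q:x^2<2\}$ does. One may therefore expect that a figure of real points can be imitated over $\mathbb Q$ by suitable thick sets. This expectation is wrong: in a fixed finite dimension, a finite pattern can force a convex subset of $\mathbb Q^n$ to be a point.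

\begin{theorem}\label{thm:main}
Let $\mathbb F$ be a totally ordered division ring.
\begin{enumerate}
\item[(1)] For every $n$, the lattice $\mathbf{Co}(\mathbb Q^n)$ embeds into $\mathbf{Co}(\mathbb F^n)$. Hence the universal theory of $\mathbf{Co}(\mathbb F^n)$ is contained in that of $\mathbf{Co}(\mathbb Q^n)$.
\item[(2)] Let $n\ge2$. The two universal theories differ if
\begin{enumerate}
\item[(a)] some commutative subfield of $\mathbb F$, with the induced order, satisfies an existential sentence of the language of ordered rings that fails in $\mathbb Q$ (for example, if $\mathbb F=\mathbb R$, or if $\mathbb F$ contains an irrational root of a nonzero polynomial over $\mathbb Q$); or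
\item[(b)] $\mathbb F$ is non-Archimedean.
\end{enumerate}
\item[(3)] Let $n\ge3$. The two universal theories are equal if and only if $\mathbb F=\mathbb Q$, that is, $\mathbb F$ is its prime field. There is one universal sentence $\Upsilon_n$, independent of $\mathbb F$, that holds in $\mathbf{Co}(\mathbb F^n)$ if and only if $\mathbb F=\mathbb Q$.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:answer}
For every $n\ge2$ the lattices $\mathbf{Co}(\mathbb Q^n)$ and $\mathbf{Co}(\mathbb R^n)$ have different universal theories. The statement ``$\mathbf{Co}(\mathbb Q^n)$ and $\mathbf{Co}(\mathbb F^n)$ have the same universal theory for every $\mathbb F$'' holds exactly for $n\le1$.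
\end{corollary}

The first assertion is contained in part (2)(a); the second adds the cases $n=0$ and $n=1$ quoted above. We do not settle whether, for $n=2$, some $\mathbb F\ne\mathbb Q$ gives the same universal theory as $\mathbb Q$; Section~\ref{sec:plane} records what part (2) says about such an $\mathbb F$.

Section~\ref{sec:triangle} shows how to add and multiply with points inside a triangle. Section~\ref{sec:embedding} proves part (1). Section~\ref{sec:points} is the core of the paper: it shows that an existential sentence may speak of the empty set and of points. After that, parts (2) and (3) reduce to exhibiting figures of points and convex sets that exist over a subfield of $\mathbb F$ but not over $\mathbb Q$; this is done in Sections~\ref{sec:part2} and~\ref{sec:part3}.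

\section{Conventions}\label{sec:conv}

\subsection*{Ordered division rings}
A \emph{totally ordered division ring} is a division ring with a total order such that $x\le y$ implies $x+z\le y+z$, and $x,y>0$ implies $xy>0$. Inequalities may be multiplied by a positive element on either side, $1>0$, and inverses of positive elements are positive. The characteristic is $0$; the prime field, denoted $\mathbb Q$, carries its usual order and is central. We call $\mathbb F$ \emph{Archimedean} if every element of $\mathbb F$ is smaller than some natural number. \emph{Field} always means commutative field, and $K$ denotes an ordered field. For $t\in\mathbb F$, the elements $p(t)q(t)^{-1}$ with $p,q$ polynomials over $\mathbb Q$ and $q(t)\ne0$ form a subfield $\mathbb Q(t)$ of $\mathbb F$; it is commutative because $\mathbb Q$ is central.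

\subsection*{Convex hulls}
A \emph{convex combination} is a finite sum $\sum\lambda_ix_i$ with $\lambda_i\ge0$ and $\sum\lambda_i=1$. The convex hull $\operatorname{conv}_{\mathbb F}A$ of a set $A$ is the set of convex combinations of points of $A$; the usual induction works with scalars on the left, because $\sum_{i<k}\lambda_ix_i=s\sum_{i<k}(s^{-1}\lambda_i)x_i$ for $s=\sum_{i<k}\lambda_i>0$. Grouping terms in the same way, we see that for \emph{nonempty} convex sets $X_1,\dots,X_r$,
\begin{equation}\label{eq:join}
X_1\vee\dots\vee X_r=\Bigl\{\sum\mu_j\xi_j:\ \xi_j\in X_j,\ \mu_j\ge0,\ \sum\mu_j=1\Bigr\}.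
\end{equation}
In particular $X\vee Y$ is the union of the segments $[x,y]$ with $x\in X$, $y\in Y$. A \emph{polytope} is the hull of a finite set. We identify a point with its singleton.

\subsection*{Affine independence and lifts}
Points $p_0,\dots,p_r\in K^N$ are \emph{affinely dependent} if $\sum\alpha_ip_i=0$ and $\sum\alpha_i=0$ for some $\alpha_i\in K$, not all zero; this says that the vectors $(1,p_i)\in K\oplus K^N$ are linearly dependent. So any $N+2$ points of $K^N$ are affinely dependent. If $p_0,\dots,p_N\in K^N$ are independent, every point is uniquely $\sum\mu_ip_i$ with $\sum\mu_i=1$; the $\mu_i$ are its \emph{barycentric coordinates}, and they are affine functions of the point. The following lemma contains the arguments of Radon and Carath\'eodory in the form we need.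

\begin{lemma}\label{lem:radon}
Let $p_0,\dots,p_r\in K^N$ with $r\ge1$.
\begin{enumerate}
\item[(a)] The points are affinely independent if and only if $\bigvee_{i\in A}p_i\wedge\bigvee_{i\notin A}p_i=\emptyset$ for every nonempty proper subset $A$ of $\{0,\dots,r\}$.
\item[(b)] If they are affinely dependent, then for each $\xi\in\bigvee_jp_j$ there is an index $i\ge1$ with $\xi\in\bigvee_{j\ne i}p_j$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Given a dependence $(\alpha_i)$, the set $A=\{i:\alpha_i>0\}$ is nonempty and proper. With $s=\sum_{i\in A}\alpha_i=\sum_{i\notin A}(-\alpha_i)>0$, the point $s^{-1}\sum_{A}\alpha_ip_i=s^{-1}\sum_{i\notin A}(-\alpha_i)p_i$ lies in both hulls. Conversely, a common point $\sum_{A}\lambda_ip_i=\sum_{i\notin A}\mu_ip_i$ of the two hulls is a dependence.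

(b) Let $\xi=\sum\mu_jp_j$ be a convex combination and choose a dependence $(\alpha_j)$ with $\alpha_0\le0$. Then $\alpha_j>0$ for some $j\ge1$. Put $s=\min\{\mu_j/\alpha_j:\alpha_j>0\}$, attained at $i\ge1$. Then $\xi=\sum(\mu_j-s\alpha_j)p_j$ is a convex combination in which the coefficient of $p_i$ is zero.
\end{proof}

A \emph{lift} of $p\in K^N$ is a vector $\vec p=\lambda(1,p)$ with $\lambda>0$. Every vector of $K\oplus K^N$ with positive first coordinate is a lift of exactly one point, and two vectors lift the same point if and only if they are positive multiples of each other. Points are affinely independent if and only if their lifts are linearly independent. Lifts remove the normalization $\sum\lambda_i=1$: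
\begin{equation}\label{eq:lift}
p\in p_1\vee\dots\vee p_r\iff \vec p=x_1\vec p_1+\dots+x_r\vec p_r\ \text{ for some } x_i\ge0 ,
\end{equation}
for arbitrary lifts $\vec p,\vec p_1,\dots,\vec p_r$; and every combination $\sum x_i\vec p_i$ with $x_i\ge0$ not all zero is a lift. Both statements follow by dividing by first coordinates.

\subsection*{Sentences, systems, configurations}
A sentence is \emph{universal} (\emph{existential}) if it has the form $\forall\bar x\,\psi$ (respectively $\exists\bar x\,\psi$) with $\psi$ quantifier-free. If $L$ embeds into $L'$ as a lattice, every existential sentence true in $L$ is true in $L'$, so the universal theory of $L'$ is contained in that of $L$.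

It is convenient to work first in a richer language. \emph{Terms} are built from variables with $\vee$, $\wedge$ and a constant $0$, interpreted as $\emptyset$. We write $s\le t$ for the equation $s\vee t=t$. A \emph{system} is a finite set of equations between terms and of conditions $X\ne0$ with $X$ a variable. A \emph{configuration} $\Phi$ is a finite set of equations between terms in which some variables, written in lower case, are declared \emph{point variables}. A \emph{realization} of $\Phi$ in $K^n$ is a solution in $\mathbf{Co}(K^n)$ in which every point variable is a singleton. For a point $p$, the equation $p\le X$ says $p\in X$ and $p\wedge X=0$ says $p\notin X$. We write $\operatorname{Ind}(p_0,\dots,p_r)$ for the equations in Lemma~\ref{lem:radon}(a); they say that the points are affinely independent. We use the same letter for a variable and its value.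

\section{Arithmetic with points in a triangle}\label{sec:triangle}

In this section $K$ is an ordered field, $n\ge2$, and all variables are point variables, realized in $K^n$. The lattice operations give segments and triangles, not lines and planes, so every construction has to take place inside a fixed triangle. This is why we shall encode only nonnegative scalars.

\subsection*{Frames}
The \emph{frame equations} for points $a,b,c,g$ are
\[
\operatorname{Ind}(a,b,c),\qquad g\le\Delta:=a\vee b\vee c,\qquad g\wedge(a\vee b)=g\wedge(b\vee c)=g\wedge(a\vee c)=0 .
\]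
They say that $g=\gamma_0a+\gamma_1b+\gamma_2c$ with all $\gamma_i>0$ and $\sum\gamma_i=1$. Identify $K^3$ with a subspace of $K\oplus K^n$ by sending the unit vectors to the independent vectors $\gamma_0(1,a)$, $\gamma_1(1,b)$, $\gamma_2(1,c)$. A nonzero $x\in K_{\ge0}^3$ is then a lift of a point, denoted $[x]=[x_0:x_1:x_2]$. By \eqref{eq:lift}, $x\mapsto[x]$ is a bijection from the rays of $K^3_{\ge0}$ onto $\Delta$; we have
\[
a=[1:0:0],\quad b=[0:1:0],\quad c=[0:0:1],\quad g=[1:1:1],
\]
and $[z]\le[x]\vee[y]$ if and only if $z=\lambda x+\mu y$ with $\lambda,\mu\ge0$. All computations below use this rule: a point on two segments has a lift that can be written in two ways, and we compare coordinates.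

The \emph{midpoint equations} are
\[
m_a\le b\vee c,\ \ g\le a\vee m_a;\qquad m_b\le a\vee c,\ \ g\le b\vee m_b;\qquad m_c\le a\vee b,\ \ g\le c\vee m_c .
\]
If $m_a=[0:y:z]$ and $(1,1,1)=\lambda(1,0,0)+\mu(0,y,z)$, then $y=z$. So the equations hold exactly for
\[
m_a=[0:1:1],\qquad m_b=[1:0:1],\qquad m_c=[1:1:0].
\]

\subsection*{Scalars}
A \emph{scalar} is a point $s$ with $s\le a\vee b$ and $s\wedge b=0$. It has the form $[1:x:0]$ for a unique $x\in K_{\ge0}$, its \emph{value}. The value of $a$ is $0$ and the value of $m_c$ is $1$. To combine two scalars we need one of them on a second side of the triangle.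

\begin{lemma}\label{lem:arith}
Assume the frame and midpoint equations.
\begin{enumerate}
\item[(a)] \emph{(Copy.)} Let $s$ be a scalar of value $y$. The equations $\delta\le s\vee c$, $\delta\le a\vee m_a$, $\rho\le a\vee c$, $\delta\le\rho\vee b$ hold exactly for $\delta=[1:y:y]$ and $\rho=\rho_s:=[1:0:y]$.
\end{enumerate}
Let $s,s',s''$ be scalars of values $x,y,z$.
\begin{enumerate}
\item[(b)] \emph{(Sum.)} The equations $d\le s\vee m_a$, $d\le\rho_{s'}\vee b$ hold exactly for $d=[1:x+y:y]$. For this point, $d\le s''\vee c$ if and only if $z=x+y$.
\item[(c)] \emph{(Product.)} The equations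
\[
f\le m_c\vee c,\ \ f\le\rho_{s'}\vee b;\qquad w\le b\vee c,\ \ f\le a\vee w;\qquad \tau\le s\vee c,\ \ \tau\le a\vee w
\]
hold exactly for $f=[1:1:y]$, $w=[0:1:y]$, $\tau=[1:x:xy]$. For these points, $\tau\le\rho_{s''}\vee b$ if and only if $z=xy$.
\end{enumerate}
\end{lemma}

\begin{proof}
All Greek coefficients below are nonnegative, and a lift is never zero.

(a) A lift of $\delta$ has the forms $(\lambda,\lambda y,\mu)$ and $(\alpha,\beta,\beta)$. So $\mu=\lambda y$, hence $\lambda\neq0$ and $\delta=[1:y:y]$. If $\rho=[r_0:0:r_2]$, then $(1,y,y)=(\alpha r_0,\beta,\alpha r_2)$ gives $\rho=[1:0:y]$. Conversely $(1,y,y)=(1,y,0)+y(0,0,1)=(1,0,0)+y(0,1,1)=(1,0,y)+y(0,1,0)$.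

(b) A lift of $d$ has the forms $(\lambda,\lambda x+\mu,\mu)$ and $(\alpha,\beta,\alpha y)$. So $\lambda=\alpha$ and $\mu=\lambda y$, hence $\lambda\ne0$ and $d=[1:x+y:y]$; this point has both forms, with $\lambda=\alpha=1$. The equation $(1,x+y,y)=(\alpha,\alpha z,\beta)$ is solvable if and only if $z=x+y$.

(c) A lift of $f$ has the forms $(\lambda,\lambda,\mu)$ and $(\alpha,\beta,\alpha y)$, so $\mu=\lambda y$ and $f=[1:1:y]$. If $w=[0:w_1:w_2]$, then $(1,1,y)=(\alpha,\beta w_1,\beta w_2)$ gives $w=[0:1:y]$. A lift of $\tau$ has the forms $(\lambda,\lambda x,\mu)$ and $(\alpha,\beta,\beta y)$, so $\beta=\lambda x$ and $\mu=\lambda xy$; hence $\lambda\ne0$ and $\tau=[1:x:xy]$. The three points have the required forms, with $\lambda=\alpha=1$. Finally $(1,x,xy)=(\alpha,\beta,\alpha z)$ is solvable if and only if $z=xy$.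
\end{proof}

\begin{example}[A figure that needs $\sqrt2$]\label{ex:sqrt2}
Add the following points to $a,b,c,g,m_a,m_b,m_c$. First, $j_1\le m_a\vee m_b$ and $j_1\le m_c\vee c$: a lift of $j_1$ has the forms $(\mu,\lambda,\lambda+\mu)$ and $(\alpha,\alpha,\beta)$, so $\lambda=\mu$ and $j_1=[1:1:2]$. Next, $\rho_2\le a\vee c$ and $j_1\le\rho_2\vee b$ give $\rho_2=[1:0:2]$. Now take a scalar $p$ of unknown value $x$, copy it, and multiply it by itself. Lemma~\ref{lem:arith} produces
\[
\delta=[1:x:x],\quad \rho_p=[1:0:x],\quad f=[1:1:x],\quad w=[0:1:x],\quad \tau=[1:x:x^2].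
\]
The last equation is $\tau\le\rho_2\vee b$, that is, $(1,x,x^2)=(\alpha,\beta,2\alpha)$, or $x^2=2$. This configuration of fifteen points has a realization in $\mathbb R^n$ for $n\ge2$ (any triangle, any interior point $g$, and $x=\sqrt2$) and none in $\mathbb Q^n$.
\end{example}

To turn Example~\ref{ex:sqrt2} into an existential sentence of $(\vee,\wedge)$ that holds in $\mathbf{Co}(\mathbb R^n)$ and fails in $\mathbf{Co}(\mathbb Q^n)$, we must express the constant $0$ and the requirement that the fifteen variables be points. This is Proposition~\ref{prop:transfer} below.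

\section{Extension of scalars}\label{sec:embedding}

The next proposition, for $K=\mathbb Q$, is part (1) of Theorem~\ref{thm:main}. It has a second use: every figure in this paper is built over a commutative subfield $K$ of $\mathbb F$ and then carried to $\mathbb F^n$ by the embedding. So this section is the only one in which we compute in a possibly noncommutative ring.

\begin{proposition}\label{prop:embed}
Let $K$ be a subfield of $\mathbb F$. The map $X\mapsto\operatorname{conv}_{\mathbb F}X$ is a lattice embedding $\mathbf{Co}(K^n)\to\mathbf{Co}(\mathbb F^n)$ that sends $\emptyset$ to $\emptyset$. Moreover, $K^n\cap\operatorname{conv}_{\mathbb F}X=X$ for every $X\in\mathbf{Co}(K^n)$.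
\end{proposition}

\begin{proof}
Both $\operatorname{conv}_{\mathbb F}(X\vee Y)$ and $\operatorname{conv}_{\mathbb F}X\vee\operatorname{conv}_{\mathbb F}Y$ are the smallest convex subset of $\mathbb F^n$ containing $X\cup Y$, so joins are preserved. The difficulty is with meets: two hulls might acquire a common point over $\mathbb F$ that does not come from common points over $K$. We exclude this by proving, for finite nonempty $A,B\subseteq K^n$,
\begin{equation}\label{eq:claim}
\operatorname{conv}_{\mathbb F}A\cap\operatorname{conv}_{\mathbb F}B\subseteq\operatorname{conv}_{\mathbb F}\bigl(\operatorname{conv}_KA\cap\operatorname{conv}_KB\bigr).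
\end{equation}
Consider row vectors $x=(\lambda,\mu)\in\mathbb F^A\times\mathbb F^B$ subject to
\[
x\ge0,\qquad \sum\lambda_a=1,\qquad\sum\mu_b=1,\qquad\sum\lambda_aa-\sum\mu_bb=0 .
\]
These conditions have the form $x\ge0$, $xM=v$, where the matrix $M$ and the row $v$ have entries in $K$. Let $S(\mathbb F)$ and $S(K)$ be the sets of solutions over $\mathbb F$ and over $K$. We show that every $x\in S(\mathbb F)$ lies in $\operatorname{conv}_{\mathbb F}S(K)$, by induction on the size of the support $I=\{i:x_i\ne0\}$. Let $M_i$ be the rows of $M$.

\emph{Case 1: the rows $M_i$, $i\in I$, are linearly independent over $K$.} View $\mathbb F$ as a right vector space over $K$, and let $(e_\omega)$ be a basis, containing $1$, of the subspace spanned by $1$ and the $x_i$. Write $x_i=\sum_\omega e_\omega x_{i\omega}$ with $x_{i\omega}\in K$. Then $v=xM=\sum_\omega e_\omega\bigl(\sum_{i\in I}x_{i\omega}M_i\bigr)$, and comparing coefficients gives $\sum_ix_{i\omega}M_i=0$ whenever $e_\omega\ne1$. By independence these $x_{i\omega}$ vanish, so $x\in S(K)$.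

\emph{Case 2: there is a nonzero row $z$ over $K$, supported in $I$, with $zM=0$.} The columns of $M$ belonging to $\sum\lambda_a=1$ and $\sum\mu_b=1$ show that the entries of $z$ sum to zero, so $z$ has positive and negative entries. Put
\[
s_+=\min\{x_i(-z_i)^{-1}:z_i<0\}>0,\qquad s_-=\min\{x_iz_i^{-1}:z_i>0\}>0 .
\]
For $z_i<0$ we have $x_i+s_+z_i=\bigl(x_i(-z_i)^{-1}-s_+\bigr)(-z_i)\ge0$, with equality for some $i$; and $(x+s_+z)M=v$. So $x+s_+z$ lies in $S(\mathbb F)$ and has smaller support. Replacing $z$ by $-z$, the same holds for $x-s_-z$. Let $s=s_++s_-$ and $\kappa=s_-s^{-1}$, so that $1-\kappa=s_+s^{-1}$ and $0<\kappa<1$. Then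
\[
(1-\kappa)s_-=(s-s_-)s^{-1}s_-=s_--s_-s^{-1}s_-=s_-s^{-1}(s-s_-)=\kappa s_+ ,
\]
hence $x=(1-\kappa)(x-s_-z)+\kappa(x+s_+z)$, and the induction hypothesis applies to both points.

The map $(\lambda,\mu)\mapsto\sum\lambda_aa$ commutes with convex combinations over $\mathbb F$, sends $S(\mathbb F)$ onto the left side of \eqref{eq:claim}, and sends $S(K)$ into $\operatorname{conv}_KA\cap\operatorname{conv}_KB$. This proves \eqref{eq:claim}.

Let $X,Y\in\mathbf{Co}(K^n)$. A point of $\operatorname{conv}_{\mathbb F}X\cap\operatorname{conv}_{\mathbb F}Y$ lies in $\operatorname{conv}_{\mathbb F}A\cap\operatorname{conv}_{\mathbb F}B$ for some finite $A\subseteq X$, $B\subseteq Y$, hence in $\operatorname{conv}_{\mathbb F}(X\cap Y)$ by \eqref{eq:claim}. The reverse inclusion is monotonicity, so meets are preserved. If $k\in K^n\cap\operatorname{conv}_{\mathbb F}X$, then for $Y=\{k\}$ the set $\operatorname{conv}_{\mathbb F}(X\cap Y)$ is nonempty, so $k\in X$. This gives the last assertion, and injectivity follows from it.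
\end{proof}

\section{Existential definitions of the empty set and of points}\label{sec:points}

The goal of this section is the following statement.

\begin{proposition}\label{prop:transfer}
Let $n\ge2$ and let $\Phi$ be a configuration. There is a universal sentence $\upsilon=\upsilon(\Phi,n)$ in the language $(\vee,\wedge)$, depending only on $\Phi$ and $n$, such that:
\begin{enumerate}
\item[(i)] if $\Phi$ has no realization in $\mathbb Q^n$, then $\upsilon$ holds in $\mathbf{Co}(\mathbb Q^n)$;
\item[(ii)] if $\Phi$ has a realization in $K^n$ for some subfield $K$ of $\mathbb F$, then $\upsilon$ fails in $\mathbf{Co}(\mathbb F^n)$.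
\end{enumerate}
\end{proposition}

Note the asymmetry. The conditions that we attach to a point variable must be \emph{satisfiable} by points over every $K$, but they need to \emph{force} a point only over $\mathbb Q$. There we may take closures in $\mathbb R^n$ and use real convexity.

\subsection*{The empty set}
The definitions must use the dimension, since in infinite dimension the universal theory does not see the scalars. For the empty set, the dimension enters through the dependence of $n+2$ points.

\begin{lemma}\label{lem:empty}
Let $n\ge1$, and let $Z_n(O;X,Y_0,\dots,Y_n)$ be the conjunction of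
\[
X\le\bigvee_jY_j,\qquad X\wedge\bigvee_{j\ne i}Y_j=O\ \ (0\le i\le n),\qquad X\ne O .
\]
For every ordered field $K$, the formula $Z_n$ has a solution in $\mathbf{Co}(K^n)$ with $O=\emptyset$. Every solution in $\mathbf{Co}(\mathbb Q^n)$ has $O=\emptyset$.
\end{lemma}

\begin{proof}
For the first claim, let the $Y_j$ be $n+1$ affinely independent points and $X$ their barycenter. For the second, suppose $\omega\in O$. Since $O\subseteq X$ and $O\ne X$, there is $\xi\in X\setminus O$. No $Y_i$ is empty, for otherwise $X\le\bigvee_{j\ne i}Y_j$ and $X=O$. By \eqref{eq:join}, $\xi$ lies in the hull of points $\eta_j\in Y_j$. The $n+2$ points $\omega,\eta_0,\dots,\eta_n$ are dependent, so by Lemma~\ref{lem:radon}(b), with $\omega$ as $p_0$, the point $\xi$ lies in the hull of $\omega$ and the $\eta_j$, $j\ne i$, for some $i$. As $\omega\in O\subseteq\bigvee_{j\ne i}Y_j$, we get $\xi\in X\wedge\bigvee_{j\ne i}Y_j=O$, a contradiction.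
\end{proof}

One dimension higher the lemma fails: if $\omega,\eta_0,\dots,\eta_n\in\mathbb Q^{n+1}$ are independent and $\xi$ is the barycenter of the $\eta_j$, then $O=\{\omega\}$, $X=[\omega,\xi]$, $Y_j=[\omega,\eta_j]$ solve $Z_n$.

\subsection*{Closures of rational convex sets}
For $X\subseteq\mathbb R^N$ let $\overline X$ and $\operatorname{int}X$ be the closure and interior in $\mathbb R^N$. A point $y$ of a convex set $C\subseteq\mathbb R^N$ is \emph{extreme} if $y\pm u\in C$ implies $u=0$; equivalently, $y$ is not a convex combination of points of $C$ different from $y$. We use four textbook facts about $\mathbb R^N$.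
\begin{enumerate}
\item[(R1)] If $C$ is convex, $z\in C$ and $p\in\operatorname{int}C$, then all points of the segment from $z$ to $p$ other than $z$ lie in $\operatorname{int}C$. In particular $\operatorname{int}C$ is convex.
\item[(R2)] If $A$ and $U$ are disjoint nonempty convex sets and $U$ is open, there are a nonzero linear form $\phi$ and a real $c$ with $\phi\ge c$ on $A$ and $\phi<c$ on $U$.
\item[(R3)] The convex hull of a compact set is compact.
\item[(R4)] A compact convex set is the convex hull of its extreme points.
\end{enumerate}
By Proposition~\ref{prop:embed} with $K=\mathbb Q$, $\mathbb F=\mathbb R$, the rational points of the real hull of a set $A\subseteq\mathbb Q^N$ form the rational hull of $A$. We use this freely.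

\begin{lemma}\label{lem:closure}
Let $X,Y\in\mathbf{Co}(\mathbb Q^N)$.
\begin{enumerate}
\item[(F1)] $\overline X$ is convex, and $\overline{X\vee Y}$ is the closure of the real convex hull of $X\cup Y$.
\item[(F2)] $\mathbb Q^N\cap\operatorname{int}\overline X\subseteq X$.
\item[(F3)] If $X$ contains $N+1$ affinely independent points, then $\operatorname{int}\overline X\ne\emptyset$.
\item[(F4)] If $S\subseteq\mathbb R^N$ is nonempty and $y$ is an extreme point of $C=\overline{\operatorname{conv}_{\mathbb R}S}$, then $y\in\overline S$.
\end{enumerate}
\end{lemma}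

\begin{proof}
(F1) If $x_k\to x$ and $y_k\to y$ with $x_k,y_k\in X$, and rational numbers $\lambda_k\in[0,1]$ tend to $\lambda$, then the points $(1-\lambda_k)x_k+\lambda_ky_k\in X$ tend to $(1-\lambda)x+\lambda y$. So $\overline X$ is convex. Hence $\overline{X\vee Y}$ is closed, convex and contains $X\cup Y$, while $X\vee Y$ is contained in the real hull of $X\cup Y$.

(F2) Let $z\in\operatorname{int}\overline X$ be rational. Choose a small simplex with vertices in $\overline X$ and barycenter $z$. By Cramer's rule, the barycentric coordinates of $z$ depend continuously on the vertices, so we can move the vertices into $X$ and keep the coordinates positive. Then $z$ is a rational point of the real hull of points of $X$, so $z\in X$.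

(F3) Independence is the nonvanishing of a determinant, so it persists over $\mathbb R$, and by (F1) the set $\overline X$ contains the real simplex spanned by the points.

(F4) Suppose that the closed ball $B$ of radius $\varepsilon$ about $y$ misses $S$, and let $\Sigma$ be its boundary sphere. The segment from $y$ to a point of $S$ meets $\Sigma$, so $C\cap\Sigma\ne\emptyset$. The set $C_0=\operatorname{conv}_{\mathbb R}(C\cap\Sigma)$ is compact by (R3), and $y\notin C_0$ because $y$ is extreme. Applying (R2) to $C_0$ and a small open ball about $y$, we get an open half-space $H\ni y$ with $H\cap C_0=\emptyset$. If some $z\in S$ were in $H$, the segment from $y$ to $z$ would lie in $C\cap H$ and meet $\Sigma$, giving a point of $C_0\cap H$. So $S$ lies in the closed convex complement of $H$. Then so does $C$, although $y\in C\cap H$.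
\end{proof}

We shall twice need a set to be bounded, and this too can be forced by equations: a set inside a simplex that avoids all facets.

\begin{lemma}\label{lem:bounded}
Let $N\ge1$. If $D,C_0,\dots,C_N\in\mathbf{Co}(\mathbb Q^N)$ satisfy $D\le\bigvee_jC_j$ and $D\wedge\bigvee_{j\ne i}C_j=0$ for all $i$, then $D$ is bounded.
\end{lemma}

\begin{proof}
Let $\delta\in D$. No $C_i$ is empty, for otherwise $D\le\bigvee_{j\ne i}C_j$ and $D=\emptyset$. Write $\delta=\sum\mu_j\gamma_j$ with $\gamma_j\in C_j$ as in \eqref{eq:join}. By hypothesis $\delta\notin\bigvee_{j\ne i}\gamma_j$ for every $i$. So all $\mu_j$ are positive, and the $\gamma_j$ are independent by Lemma~\ref{lem:radon}(b). Suppose that some $\delta'\in D$ has a barycentric coordinate $\mu'_j\le0$ with respect to the $\gamma_j$. Along $(1-\lambda)\delta+\lambda\delta'$ the coordinates are $(1-\lambda)\mu_j+\lambda\mu_j'$. At the rational parameter $\lambda=\min\{\mu_j/(\mu_j-\mu_j'):\mu_j'\le0\}\in[0,1]$ they are all nonnegative and one of them, say the $i$th, is zero. This is a point of $D\wedge\bigvee_{j\ne i}C_j$, a contradiction. So $D$ lies in the simplex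 spanned by the $\gamma_j$.
\end{proof}

\subsection*{Points in the plane}
A point $p$ of the plane is the crossing of many segments: it lies on each, it is not an endpoint, and any two of them meet only in $p$. We write this down with sets in place of the endpoints. Let $\Pi_2$ be the system in the variables $P,C_0,C_1,C_2$ and $B_i^+,B_i^-$ $(1\le i\le10)$ consisting of
\[
P\ne0,\qquad P\le C_0\vee C_1\vee C_2,\qquad P\wedge(C_k\vee C_l)=0\ \ (k\ne l),
\]
and, with the abbreviation $Y_i=B_i^+\vee B_i^-$,
\[
P\le Y_i,\qquad P\wedge B_i^+=P\wedge B_i^-=0,\qquad Y_i\wedge Y_j=P\ \ (i\ne j).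
\]

\begin{example}\label{ex:triangle}
Three pairs would not be enough. Let $v_1,v_2,v_3\in\mathbb Q^2$ be independent, let $P$ be the set of points with positive barycentric coordinates, $B_i^+=\{v_i\}$, and let $B_i^-$ be the side opposite $v_i$ without its endpoints. Then $Y_i=P\cup B_i^+\cup B_i^-$, and the six sets $B_i^\pm$ are pairwise disjoint and miss $P$, so $Y_i\wedge Y_j=P$ for $i\neq j$. Here the sets $B_i^\pm$ cling to the extreme points of $\overline P$, and each side of $\overline P$ is used by one index. The proof below shows that this is how a thick $P$ must arise, and that with ten indices two of them compete for the same side.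
\end{example}

\begin{lemma}\label{lem:plane}
For every ordered field $K$ and $p\in K^2$, the system $\Pi_2$ has a solution in $\mathbf{Co}(K^2)$ by singletons with $P=\{p\}$. In every solution in $\mathbf{Co}(\mathbb Q^2)$, the set $P$ is a singleton.
\end{lemma}

\begin{proof}
For the first claim take $C_0,C_1,C_2=p+(1,0),\,p+(0,1),\,p+(-1,-1)$, three independent points with barycenter $p$, and $B_i^\pm=p\pm(1,i)$. Then $Y_i=\{p+\lambda(1,i):|\lambda|\le1\}$, and $\lambda(1,i)=\mu(1,j)$ with $i\ne j$ forces $\lambda=\mu=0$.

Now consider a solution in $\mathbf{Co}(\mathbb Q^2)$. By Lemma~\ref{lem:bounded}, $P$ is bounded. All $B_i^\pm$ are nonempty: if $B_i^+=\emptyset$, then $P\le B_i^-$ and $P=P\wedge B_i^-=0$, and likewise with the signs exchanged. Suppose that $P$ contains two points $p\ne q$.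

\emph{Step 1: $P$ is not contained in a line.} Suppose $P\subseteq\ell$, the line through $p$ and $q$, and let $p_0=\frac12(p+q)\in P$. For each $i$ choose $\beta_i^\pm\in B_i^\pm$ with $p_0\in[\beta_i^+,\beta_i^-]$. Since $P$ misses $B_i^\pm$, the point $p_0$ lies strictly between $\beta_i^+$ and $\beta_i^-$. Hence either both points lie on $\ell$, on opposite sides of $p_0$, or both lie off $\ell$. Suppose the first alternative holds for two indices $i\ne j$. One of the two half-lines of $\ell$ at $p_0$ contains some $\eta_i\in\{\beta_i^+,\beta_i^-\}$ and some $\eta_j\in\{\beta_j^+,\beta_j^-\}$. If $\eta_i$ is the one nearer to $p_0$, then $\eta_i\in[p_0,\eta_j]\subseteq Y_j$, so $\eta_i\in Y_i\wedge Y_j=P$, although $P$ misses $B_i^\pm$. So the second alternative holds for at least two indices $i\ne j$. For such an index, the real hull of $\beta_i^+,\beta_i^-,p,q$ contains $p_0\pm\varepsilon(q-p)$ and $p_0\pm\varepsilon(\beta_i^+-\beta_i^-)$ for small $\varepsilon>0$, and these two directions are independent; so it is a neighborhood of $p_0$. Its rational points lie in $Y_i$. Therefore $P=Y_i\wedge Y_j$ contains all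 rational points near $p_0$, and $P\not\subseteq\ell$.

So $P$ contains three independent points, and $\operatorname{int}\overline P\ne\emptyset$ by (F3). This lets us pass to closures:
\begin{equation}\label{eq:closed}
\overline P=\overline{Y_i}\cap\overline{Y_j}\qquad(i\ne j).
\end{equation}
Indeed, let $z$ be in the right side and $p^*\in\operatorname{int}\overline P$. By (R1), the points of the segment from $z$ to $p^*$ other than $z$ lie in the open set $\operatorname{int}\overline{Y_i}\cap\operatorname{int}\overline{Y_j}$. The rational points of this set are dense in it and lie in $Y_i\cap Y_j=P$ by (F2). Hence $z\in\overline P$.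

\emph{Step 2: if $y$ is an extreme point of $\overline P$, then $y\notin\overline{B_i^+}\cup\overline{B_i^-}$ for at most two indices $i$.} Suppose this happens for three indices, numbered $1,2,3$. By (F1) and (F4) with $S=B_i^+\cup B_i^-$, the point $y\in\overline{Y_i}$ is not extreme in $\overline{Y_i}$, so $y\pm u_i\in\overline{Y_i}$ for some $u_i\ne0$. No two of $u_1,u_2,u_3$ are parallel; otherwise $y\pm\varepsilon u_i\in\overline{Y_i}\cap\overline{Y_j}=\overline P$ for small $\varepsilon>0$. Choose $p^*\in\operatorname{int}\overline P$ off the three lines $y+\mathbb Ru_i$, and linear forms $\varphi_i$ with $\varphi_i(u_i)=0$ and $\varphi_i(p^*-y)=1$. The set $\overline{Y_i}$ contains the triangle with vertices $y\pm u_i$ and $p^*$, which consists of the points $y+\alpha u_i+\beta(p^*-y)$ with $\beta\ge0$, $|\alpha|+\beta\le1$. Hence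
\[
y+w\in\overline{Y_i}\quad\text{for all small } w \text{ with }\varphi_i(w)\ge0 .
\]
The three forms lie in a space of dimension two, so $\sum c_i\varphi_i=0$ for some $c_i$ not all zero. They have different kernels, so no $c_i$ is zero. Evaluating at $p^*-y$ gives $\sum c_i=0$, so the $c_i$ do not all have the same sign. After renumbering, $\varphi_3=\alpha\varphi_1+\beta\varphi_2$ with $\alpha,\beta>0$. Let $w\ne0$ be small with $\varphi_3(w)=0$. Then $\varphi_1(w)$ and $\varphi_2(w)$ are nonzero with opposite signs, say $\varphi_1(w)>0>\varphi_2(w)$. So $y+w\in\overline{Y_3}\cap\overline{Y_1}$ and $y-w\in\overline{Y_3}\cap\overline{Y_2}$. By \eqref{eq:closed} both points lie in $\overline P$, and $y$ is not extreme.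

\emph{Step 3: two indices share a side.} Here boundedness is used: $\overline P$ is compact and convex with nonempty interior, so by (R4) it has three distinct extreme points $y_1,y_2,y_3$. By Step 2, at least $10-3\cdot2=4$ indices $i$ satisfy $y_1,y_2,y_3\in\overline{B_i^+}\cup\overline{B_i^-}$. For each of them, one of the two closures contains two of the three points. There are only three pairs, so there are $i\ne j$, sets $Z_i\in\{B_i^+,B_i^-\}$, $Z_j\in\{B_j^+,B_j^-\}$, and points $y\ne y'$ of $\overline P$ with $y,y'\in\overline{Z_i}\cap\overline{Z_j}$. Let $L$ be the real line through $y,y'$ and $J$ the open segment between them.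

Let $k\in\{i,j\}$. We have $\overline{Z_k}\cap\operatorname{int}\overline P=\emptyset$, for otherwise the open set $\operatorname{int}\overline P$ would contain a point of $Z_k$, which lies in $P$ by (F2). By (R2) a line separates $\overline{Z_k}$ from $\operatorname{int}\overline P$. By (R1), $\overline P$ lies in the closure of its interior, so the line separates $\overline{Z_k}$ from $\overline P$ weakly and passes through $y$ and $y'$; it is $L$. Thus $\overline P$ lies in one closed half-plane $L^+$ bounded by $L$, which is unique since $\overline P$ has interior points, and both $Z_i$ and $Z_j$ lie in the other one, $L^-$. For $k\in\{i,j\}$ there are two possibilities.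
\begin{enumerate}
\item[(A)] $Z_k\not\subseteq L$. Then $J\subseteq\operatorname{int}\overline{Y_k}$. Indeed, take $\beta\in Z_k\setminus L$ and $p^*\in\operatorname{int}\overline P$; they lie strictly on opposite sides of $L$. The triangles $\beta yy'$ and $p^*yy'$ lie in $\overline{Y_k}$, and at each point of $J$ they contain the two halves of a small disk.
\item[(B)] $Z_k\subseteq L$. Then $Z_k$ contains rational points of $L$ arbitrarily close to $y$ and to $y'$. So $L$ has two rational points, its rational points are dense in it, and $Z_k$, being convex, contains every rational point of $J$.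
\end{enumerate}
If (A) holds for $i$ and $j$, the open set $\operatorname{int}\overline{Y_i}\cap\operatorname{int}\overline{Y_j}$ contains $J$, hence contains rational points outside $L^+$; by (F2) they lie in $Y_i\cap Y_j=P\subseteq L^+$, a contradiction. If (A) holds for one index, say $i$, and (B) for $j$, a rational point $z\in J$ lies in $Z_j\subseteq Y_j$, and in $Y_i$ by (F2); so $z\in P\cap Z_j=\emptyset$. If (B) holds for both, a rational $z\in J$ lies in $Z_i\cap Z_j\subseteq Y_i\cap Y_j=P$, and again $z\in P\cap Z_j=\emptyset$. So $P$ has only one point.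
\end{proof}

\subsection*{Points in higher dimension}
The system $\Pi_2$ does not force points in $\mathbb Q^3$. The map $X\mapsto X\times[0,1]$ preserves joins, meets, $\emptyset$ and nonemptiness, so it turns the planar solution into one in which $P$ is a segment. To gain a dimension we look at a solution of $\Pi_n$ in $\mathbb Q^{n+1}$ from a viewpoint $\varepsilon$ and project it onto a hyperplane. Central projection preserves joins. It preserves meets if two sets that are seen in the same direction have a common point in that direction; an equation of the form $(\varepsilon\vee S)\wedge D=S$ guarantees this. We cannot name the point $\varepsilon$, since points are what we are defining. Instead we force a set $E$ with nonempty interior and use all its rational interior points as viewpoints. From each of them $P$ looks like a point, so $P$ is a point.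

\begin{lemma}\label{lem:points}
For each $n\ge2$ there is a system $\Pi_n$, with a distinguished variable $P$ and containing the condition $P\ne0$, such that
\begin{enumerate}
\item[(i)] for every ordered field $K$ and $p\in K^n$, the system has a solution in $\mathbf{Co}(K^n)$ by polytopes with $P=\{p\}$;
\item[(ii)] in every solution in $\mathbf{Co}(\mathbb Q^n)$, the set $P$ is a singleton.
\end{enumerate}
\end{lemma}

\begin{proof}
The case $n=2$ is Lemma~\ref{lem:plane}. Given $\Pi_n$, put $N=n+1$ and let $\mathcal T$ be the finite set of all subterms of terms occurring in $\Pi_n$. The system $\Pi_{N}$ has the variables of $\Pi_n$ and new variables $D$, $E_0,\dots,E_N$, $C'_0,\dots,C'_N$. With $E=\bigvee_iE_i$, it consists of $\Pi_n$ and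
\begin{enumerate}
\item[(a)] $E_i\ne0$, and $\bigvee_{i\in A}E_i\wedge\bigvee_{i\notin A}E_i=0$ for each nonempty proper $A\subseteq\{0,\dots,N\}$;
\item[(b)] $E\wedge D=0$, and $U\le D$ for each variable $U$ of $\Pi_n$;
\item[(c)] $(E\vee s)\wedge D=s$ for each $s\in\mathcal T$;
\item[(d)] $D\le\bigvee_jC'_j$, and $D\wedge\bigvee_{j\ne i}C'_j=0$ for each $i$.
\end{enumerate}

(i) Let $p\in K^N$, let $\mathbf e_1,\dots,\mathbf e_N$ be the unit vectors, and let $H\cong K^n$ be the hyperplane $z_N=p_N$. Take a solution of $\Pi_n$ by polytopes in $H$ with $P=\{p\}$, and let $D\subseteq H$ be the hull of the union of the values of its variables, again a polytope. Let $E_0=p+\mathbf e_N$ and $E_i=E_0+\mathbf e_i$ for $1\le i\le N$. These points are independent, so (a) holds by Lemma~\ref{lem:radon}(a). All points of $E$ have last coordinate greater than $p_N$, which gives (b). The value $S$ of any $s\in\mathcal T$ is contained in $D$. If $S\ne\emptyset$, a point $(1-\lambda)\varepsilon+\lambda\sigma$ with $\varepsilon\in E$, $\sigma\in S$ lies in $H$ only for $\lambda=1$; so $(E\vee S)\cap D=S$. If $S=\emptyset$, this equation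 reads $E\cap D=\emptyset$. For (d), choose $r\in K$ larger than the absolute values of all coordinates of the finitely many points spanning $D$; then $|z_i|<r$ for all $z\in D$. Let $C_0'=(-r,\dots,-r)$ and $C_i'=C_0'+2Nr\,\mathbf e_i$. The barycentric coordinates of $z$ with respect to these points are $(Nr-\sum z_i)/2Nr$ and $(z_i+r)/2Nr$, and they are positive on $D$. This is why the induction carries polytopes along: they are bounded over any $K$.

(ii) Consider a solution in $\mathbf{Co}(\mathbb Q^N)$. Choose $\varepsilon_i\in E_i$. By (a) and Lemma~\ref{lem:radon}(a) these $N+1$ points are independent, so $U:=\operatorname{int}\overline E$ is nonempty by (F3); it is convex by (F1) and (R1). The set $D\supseteq P$ is nonempty, and bounded by (d) and Lemma~\ref{lem:bounded}. By (F2) and $D\cap E=\emptyset$ we have $D\cap U=\emptyset$, and $\overline D\cap U=\emptyset$ because $U$ is open. By (R2) there are a real linear form $\phi$ and $c\in\mathbb R$ with $\phi\ge c$ on $D$ and $\phi<c$ on $U$.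

Fix any $\varepsilon\in\mathbb Q^N\cap U$; then $\varepsilon\in E$ by (F2). For $\delta\in D$ we have $\phi(\delta-\varepsilon)\ge c-\phi(\varepsilon)>0$. To project onto a rational hyperplane we need a rational form, and here boundedness is used: if $|\delta-\varepsilon|\le R$ on $D$ and $\phi'$ is a form with rational coefficients such that $\|\phi'-\phi\|R<c-\phi(\varepsilon)$, then $\phi'(\delta-\varepsilon)>0$ for all $\delta\in D$. Let $H'=\{z\in\mathbb Q^N:\phi'(z)=1\}$, an affine copy of $\mathbb Q^n$, and define
\[
\theta:D\to H',\qquad\theta(\delta)=\frac{\delta-\varepsilon}{\phi'(\delta-\varepsilon)} .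
\]
Thus $\theta(\delta)=z$ if and only if $z\in H'$ and $\delta=\varepsilon+\alpha z$ with a rational $\alpha>0$.

\emph{Joins.} Let $\delta=\varepsilon+\alpha z$ and $\delta'=\varepsilon+\alpha'z'$ be points of $D$ with $z,z'\in H'$. Then
\[
\theta\bigl((1-\lambda)\delta+\lambda\delta'\bigr)=(1-\mu)z+\mu z',\qquad\mu=\frac{\lambda\alpha'}{(1-\lambda)\alpha+\lambda\alpha'},
\]
and $\lambda\mapsto\mu$ is a bijection of $[0,1]\cap\mathbb Q$ onto itself with inverse $\mu\mapsto\mu\alpha/((1-\mu)\alpha'+\mu\alpha)$. So $\theta$ maps segments onto segments. Hence it maps convex subsets of $D$ to convex sets, and $\theta(S\vee S')=\theta(S)\vee\theta(S')$ for convex $S,S'\subseteq D$.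

\emph{Meets.} Let $S,S'\subseteq D$ be convex with $(E\vee S)\cap D=S$ and $(E\vee S')\cap D=S'$. Let $z\in\theta(S)\cap\theta(S')$, with $\varepsilon+\alpha z\in S$ and $\varepsilon+\alpha'z\in S'$. By symmetry assume $\alpha\le\alpha'$. Then $\varepsilon+\alpha z$ lies in $[\varepsilon,\varepsilon+\alpha'z]\subseteq E\vee S'$ and in $D$, hence in $S'$. So $z\in\theta(S\cap S')$, and $\theta(S\cap S')=\theta(S)\cap\theta(S')$.

By (b), the values of all $s\in\mathcal T$ are contained in $D$, and by (c) the statement on meets applies to them. Induction on $s\in\mathcal T$ shows that the value of $s$ at the $\theta$-images of the variables is the $\theta$-image of the value of $s$. Since $\theta(S)=\emptyset$ only for $S=\emptyset$, the images solve $\Pi_n$ in $\mathbf{Co}(H')\cong\mathbf{Co}(\mathbb Q^n)$. Hence $\theta(P)$ is a singleton, and $P$ lies on a line through $\varepsilon$. If $P$ had two points, the line through them would contain every $\varepsilon\in\mathbb Q^N\cap U$, a dense subset of a nonempty open subset of $\mathbb R^N$. This is impossible as $N\ge2$.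
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:transfer}]
Let $p_1,\dots,p_k$ be the point variables of $\Phi$. Let $\Sigma$ be the system consisting of $\Phi$ and, for each $i$, a copy of $\Pi_n$ with $p_i$ in place of $P$ and all other variables new. Let $\Sigma^*$ be the existential sentence in $(\vee,\wedge)$ asserting that there are values of the variables of $\Sigma$ and of new variables $O,X,Y_0,\dots,Y_n$ such that $Z_n(O;X,Y_0,\dots,Y_n)$ holds and $\Sigma$ holds with $0$ replaced by $O$. Let $\upsilon$ be the universal sentence equivalent to $\neg\Sigma^*$.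

If $\Sigma^*$ holds in $\mathbf{Co}(\mathbb Q^n)$, then $O=\emptyset$ by Lemma~\ref{lem:empty}, so the witnesses solve $\Sigma$; the $p_i$ are singletons by Lemma~\ref{lem:points}(ii), and $\Phi$ is realized in $\mathbb Q^n$. This proves (i). If $\Phi$ is realized in $K^n$, the realization extends to a solution of $\Sigma$ by Lemma~\ref{lem:points}(i), so $\Sigma^*$ holds in $\mathbf{Co}(K^n)$ with $O=\emptyset$ by Lemma~\ref{lem:empty}. By Proposition~\ref{prop:embed} it holds in $\mathbf{Co}(\mathbb F^n)$. This proves (ii).
\end{proof}

Applied to Example~\ref{ex:sqrt2} with $K=\mathbb F=\mathbb R$, Proposition~\ref{prop:transfer} already answers the Problem in the negative for every $n\ge2$.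

\section{Planar figures: proof of part (2)}\label{sec:part2}

Let $n\ge2$. In each case we give a configuration with a realization in $K^n$ for a subfield $K$ of $\mathbb F$ and none in $\mathbb Q^n$; Proposition~\ref{prop:transfer} then gives a universal sentence true in $\mathbf{Co}(\mathbb Q^n)$ and false in $\mathbf{Co}(\mathbb F^n)$. The hypothesis $n\ge2$ provides room for a triangle.

\subsection*{Part (a): polynomial conditions}
Let an existential sentence in the language $(+,-,\cdot,0,1,<)$ hold in the subfield $K$ and fail in $\mathbb Q$. We reduce it to relations that Lemma~\ref{lem:arith} can express.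

In an ordered field, each atomic formula is equivalent to $h=0$ or $h>0$ with $h$ a polynomial over $\mathbb Z$. Bring the quantifier-free part to disjunctive normal form, replace $h\ne0$ by ($h>0$ or $-h>0$) and $\neg(h>0)$ by ($h=0$ or $-h>0$), and distribute. Some disjunct, a finite list of conditions $f_r=0$, $h_s>0$, is solvable in $K$; no disjunct is solvable in $\mathbb Q$. Next remove negative numbers. Substitute $x^+-x^-$ for each variable $x$, where $x^+,x^-$ range over nonnegative elements; this does not affect solvability, since every element of an ordered field is such a difference. Write each resulting polynomial as $k-k'$, where $k,k'$ have nonnegative integer coefficients. Then $f_r=0$ becomes $k_r=k_r'$, and $h_s>0$ becomes $k_s=k_s'+y_s$, $y_s>0$, with a new variable $y_s$. Each of these polynomials is computed from $0$, $1$ and the variables by additions and multiplications, with nonnegative intermediate results. Introduce a variable for each intermediate result, and express an equality $u=v$ as $u+z=v$, $z=0$. We obtain a finite set $\mathcal R$ of relations of the types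
\[
x+y=z,\qquad xy=z,\qquad x=0,\qquad x=1,\qquad x>0,
\]
solvable in $K_{\ge0}$ and not in $\mathbb Q_{\ge0}$.

Let $\Phi$ consist of the frame and midpoint equations; for each variable $x$ of $\mathcal R$, a point $s_x$ with the equations of a scalar and of its copy; for each sum or product in $\mathcal R$, the equations of Lemma~\ref{lem:arith}(b) or (c), including the last one, with new auxiliary points; and $s_x=a$, $s_x=m_c$, $s_x\wedge a=0$ for the relations $x=0$, $x=1$, $x>0$. By Lemma~\ref{lem:arith}, in a realization over any ordered field the values of the $s_x$ solve $\mathcal R$, and conversely a nonnegative solution of $\mathcal R$ gives a realization in any frame. So $\Phi$ is realized in $K^n$ and not in $\mathbb Q^n$.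

For the examples in the theorem: $\mathbb R$ satisfies $\exists x\,(x\cdot x=1+1)$. If $\xi\in\mathbb F\setminus\mathbb Q$ is a root of a nonzero polynomial over $\mathbb Q$, take $K=\mathbb Q(\xi)$. The minimal polynomial of $\xi$ is irreducible of degree at least $2$, so after clearing denominators the sentence ``it has a root'' holds in $K$ and fails in $\mathbb Q$.

\subsection*{Part (b): an induction principle}
Point variables alone describe finitely many polynomial conditions. A set variable can do more: it can carry an induction. We ask for a set $X$ of scalars that contains $0$, is closed under $x\mapsto x+1$, and misses some scalar $p$. The shift is applied to the whole set by the construction of Lemma~\ref{lem:arith}(b) with $y=1$: project from $m_a$ onto the segment $m_b\vee b$, then from $c$ back. Let $\Phi$ consist of the frame and midpoint equations and, for a point variable $p$ and a set variable $X$,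
\[
p\le a\vee b,\quad p\wedge b=0,\quad a\le X\le a\vee b,\quad p\wedge X=0,\quad (m_a\vee X)\wedge(m_b\vee b)\le c\vee X .
\]

\emph{No realization in $\mathbb Q^n$.} We show $[1:k:0]\in X$ for all natural $k$. For $k=0$ this point is $a$. If $[1:k:0]\in X$, then $(1,k+1,1)=(1,k,0)+(0,1,1)=(1,0,1)+(k+1)(0,1,0)$ shows that $[1:k+1:1]$ lies in $m_a\vee X$ and in $m_b\vee b$, hence in $c\vee X$. So $(1,k+1,1)=(\lambda x_0,\lambda x_1,\mu)$ with $[x_0:x_1:0]\in X$, and this point is $[1:k+1:0]$. Now $p=[1:x:0]$ with $x\in\mathbb Q_{\ge0}$. For a natural $k\ge\max(x,1)$ we have $(1,x,0)=(1-\frac xk)(1,0,0)+\frac xk(1,k,0)$, so $p\in X$ by convexity, a contradiction.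

\emph{A realization in $K^n$.} Let $t\in\mathbb F$ exceed all natural numbers and $K=\mathbb Q(t)$. In any frame let $p=[1:t:0]$ and
\[
X=\{[1:x:0]:x\in K,\ 0\le x\le k\text{ for some natural }k\}.
\]
Then $a\in X\subseteq a\vee b$ and $p\notin X$. The set $X$ is convex, since $\lambda(1,x,0)+\mu(1,x',0)$ lifts a scalar whose value $(\lambda x+\mu x')/(\lambda+\mu)$ lies between $x$ and $x'$. A point of $(m_a\vee X)\wedge(m_b\vee b)$ has a lift $(\lambda,\lambda x+\mu,\mu)$ with $[1:x:0]\in X$ and with equal outer coordinates. So $\lambda=\mu\ne0$, and the point is $[1:x+1:1]\in c\vee[1:x+1:0]\subseteq c\vee X$. This completes the proof of part (2).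

\section{Detecting rationality: proof of part (3)}\label{sec:part3}

Let $n\ge3$. We construct one configuration $\Phi$, independent of $\mathbb F$, with no realization in $\mathbb Q^n$ and with a realization in $K^n$ whenever $K$ is an ordered field containing some $t\notin\mathbb Q$. If $\mathbb F\ne\mathbb Q$, then $K=\mathbb Q(t)$ with $t\in\mathbb F\setminus\mathbb Q$ is such a subfield, so $\Upsilon_n=\upsilon(\Phi,n)$ holds in $\mathbf{Co}(\mathbb Q^n)$ and fails in $\mathbf{Co}(\mathbb F^n)$ by Proposition~\ref{prop:transfer}. This proves part (3), the case $\mathbb F=\mathbb Q$ being trivial.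

\subsection*{A descent}
The configuration has to say ``there is an irrational positive scalar''. As in part (b), we use an induction, now one that reaches exactly the positive rationals. It is the Euclidean algorithm in subtractive form.

\begin{lemma}\label{lem:descent}
Let $U$ be a set of positive rationals such that $1\notin U$, that $u\in U$ and $u>1$ imply $u-1\in U$, and that $u\in U$ and $u<1$ imply $u/(1-u)\in U$. Then $U=\emptyset$.
\end{lemma}

\begin{proof}
Suppose $u=k/l\in U$ with positive integers $k,l$ and $k+l$ minimal. Then $k\ne l$. If $k>l$, then $(k-l)/l\in U$ has the smaller sum $k$; if $k<l$, then $k/(l-k)\in U$ has the smaller sum $l$.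
\end{proof}

For instance, $\frac53\in U$ would give $\frac23\in U$, then $2\in U$, then $1\in U$. In an ordered field $K$, the set $K_{>0}\setminus\mathbb Q$ has the same three properties, since $u$ is rational whenever $u-1$ or $u/(1-u)$ is. Two difficulties arise. First, $K_{>0}\setminus\mathbb Q$ is not convex, so it cannot be stored on a segment as in part (b). We store it on a conic: any set of points on the conic, together with the region inside, is convex. Second, the two descent maps must be applied to a two-dimensional set by lattice operations. Projecting from a point within the plane collapses such a set to a segment, so we project through a third dimension.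

\subsection*{The conic and two linear maps}
Fix a frame over $K$ and compute in $K^3$. Let $\nu(u)=(1,u,u^2)$, $h(x)=x_0x_2-x_1^2$, let $\sigma$ exchange $x_0$ and $x_2$, and put
\[
T(x)=(x_0,\ x_0+x_1,\ x_0+2x_1+x_2),\qquad L(x)=\sigma T\sigma(x)=(x_0+2x_1+x_2,\ x_1+x_2,\ x_2).
\]
The maps $T,L,\sigma$ are invertible and send $K^3_{\ge0}$ into itself, so they induce injective maps $[x]\mapsto[Tx]$, and so on, of $\Delta$ into itself, denoted by the same letters. We have $h\circ\sigma=h$ and
\[
h(Tx)=x_0(x_0+2x_1+x_2)-(x_0+x_1)^2=h(x).
\]
Expanding squares gives, for $u\in K$ in the first identity, $u\ge0$ in the second and $u>0$ in the third,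
\begin{equation}\label{eq:conic}
T\nu(u)=\nu(u+1),\qquad L\nu(u)=(1+u)^2\,\nu\Bigl(\frac u{1+u}\Bigr),\qquad\sigma\nu(u)=u^2\,\nu(1/u).
\end{equation}
So $T^{-1}$ and $L^{-1}$ act on the conic as the two descent maps. On the unit vectors, $T$ acts by $a\mapsto(1,1,1)$, $b\mapsto(0,1,2)$, $c\mapsto c$, and $L$ by $a\mapsto a$, $b\mapsto(2,1,0)$, $c\mapsto(1,1,1)$; see Figure~\ref{fig:conic}. The hypotheses of Lemma~\ref{lem:descent} will be encoded by $g\notin X$ and
\begin{equation}\label{eq:star}
X\cap T(\Delta)\subseteq T(X),\qquad X\cap L(\Delta)\subseteq L(X)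
\end{equation}
for a convex set $X\subseteq\Delta$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1]
\fill[gray!25] (3,1.6667) -- (5,1.6667) -- (6,0) -- cycle;
\fill[gray!25] (0,0) -- (1,1.6667) -- (3,1.6667) -- cycle;
\draw (0,0) -- (6,0) -- (3,5) -- cycle;
\draw (0,0) -- (3,1.6667) -- (6,0);
\draw (1,1.6667) -- (5,1.6667);
\draw[thick,domain=0:1,samples=50,smooth,variable=\t] plot ({(3*\t*(1-\t)+6*\t*\t)/(1-\t+\t*\t)},{5*\t*(1-\t)/(1-\t+\t*\t)});
\foreach \x/\y in {0/0,6/0,3/5,3/1.6667,1/1.6667,5/1.6667} \fill (\x,\y) circle (1.5pt);
\node[below left] at (0,0) {$a$};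
\node[below right] at (6,0) {$c$};
\node[above] at (3,5) {$b$};
\node[above] at (3,1.6667) {$g$};
\node[left] at (1,1.6667) {$b^*$};
\node[right] at (5,1.6667) {$b'$};
\end{tikzpicture}
\caption{The triangle $\Delta=a\vee b\vee c$ with $g=[1:1:1]$ as barycenter. The thick arc consists of the points $[1:u:u^2]$; it starts at $a$ ($u=0$), passes through $g$ ($u=1$) and approaches $c$. The region $x_0x_2>x_1^2$ lies below the arc. The shaded triangles are $L(\Delta)=a\vee b^*\vee g$ and $T(\Delta)=g\vee b'\vee c$, with $b^*=[2:1:0]$ and $b'=[0:1:2]$; they contain the parts $u\le1$ and $u\ge1$ of the arc.}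
\label{fig:conic}
\end{figure}

\subsection*{Bridges}
We need an equation that says $S'=M(S)$ for set variables $S,S'$ and a map $M$ between triangles. Consider two triangles $v_0v_1v_2$ and $w_0v_1v_2$ with a common side, and a third triangle $ev_1v_2$ on the same side that leaves their planes. Project the first triangle onto the third from a point $q$, and the second from a point $q'$, and require the shadows to coincide. Precisely, a \emph{bridge} for $(v_0,v_1,v_2;w_0)$ consists of points $q,q',e$ with
\begin{gather*}
\operatorname{Ind}(v_0,v_1,v_2,q),\qquad\operatorname{Ind}(w_0,v_1,v_2,q'),\qquad e\le q\vee v_0,\qquad e\le q'\vee w_0,\\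
e\wedge q=e\wedge v_0=e\wedge q'=e\wedge w_0=0 .
\end{gather*}
Put $\Gamma=e\vee v_1\vee v_2$, and let $R(S,S')$ be the equation $(q\vee S)\wedge\Gamma=(q'\vee S')\wedge\Gamma$.

\begin{lemma}\label{lem:bridge}
Let $v_0,v_1,v_2,w_0\in K^n$ with fixed lifts. For $\alpha>0$ let $M_\alpha$ be the map from $v_0\vee v_1\vee v_2$ to $w_0\vee v_1\vee v_2$ induced by
\[
x_0\vec v_0+x_1\vec v_1+x_2\vec v_2\ \mapsto\ \alpha x_0\vec w_0+x_1\vec v_1+x_2\vec v_2 ;
\]
it is a well-defined bijection when both triples are affinely independent.
\begin{enumerate}
\item[(i)] For every bridge there is $\alpha>0$ such that, for all convex $S\le v_0\vee v_1\vee v_2$ and $S'\le w_0\vee v_1\vee v_2$, the equation $R(S,S')$ holds if and only if $S'=M_\alpha(S)$.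
\item[(ii)] Let $n\ge3$, let $v_0,v_1,v_2$ and $w_0,v_1,v_2$ be affinely independent, and let $w_0$ lie in the plane of $v_0,v_1,v_2$. Then for each $\alpha>0$ in $K$ there is a bridge for which {\rm(i)} holds with this $\alpha$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Since $e$ lies on $[q,v_0]$ and is not an endpoint, a lift of $e$ is a combination of lifts of $q$ and $v_0$ with both coefficients positive. Rescaling, we find a lift $\vec q$ such that $\vec e:=\vec q+\vec v_0$ lifts $e$. In the same way there is a lift $\vec q\,'$ such that $\vec q\,'+\vec w_0$ lifts $e$, and so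
\begin{equation}\label{eq:alpha}
\vec e=\vec q+\vec v_0=\alpha(\vec q\,'+\vec w_0)\quad\text{for some }\alpha>0 .
\end{equation}
We show that (i) holds for any lifts and any $\alpha$ as in \eqref{eq:alpha}. Let $x=x_0\vec v_0+x_1\vec v_1+x_2\vec v_2$ with $x_i\ge0$, not all zero, lift a point $v$. By \eqref{eq:lift}, a common point of $[q,v]$ and $\Gamma$ has a lift
\[
\eta\vec q+\zeta x=y_0(\vec q+\vec v_0)+y_1\vec v_1+y_2\vec v_2
\]
with nonnegative coefficients. The vectors $\vec q,\vec v_0,\vec v_1,\vec v_2$ are independent, so $\eta=y_0=\zeta x_0$, $y_1=\zeta x_1$, $y_2=\zeta x_2$, and $\zeta\ne0$ because a lift is nonzero. Hence there is exactly one common point, $\psi(v)$, with lift $x_0\vec e+x_1\vec v_1+x_2\vec v_2$ (take $\zeta=1$, $\eta=x_0$). As $\vec e,\vec v_1,\vec v_2$ are independent, $\psi$ is a bijection from $v_0\vee v_1\vee v_2$ onto $\Gamma$. For nonempty convex $S$, the set $q\vee S$ is the union of the segments $[q,v]$, $v\in S$, so $(q\vee S)\wedge\Gamma=\psi(S)$. For $S=\emptyset$ the same holds, since $\zeta\neq0$ shows $q\notin\Gamma$.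

The same computation with $\vec q\,',\vec w_0$ and $\alpha^{-1}\vec e$ in place of $\vec q,\vec v_0$ and $\vec e$ gives $(q'\vee S')\wedge\Gamma=\psi'(S')$, where the bijection $\psi'$ is induced by $x_0'\vec w_0+x_1'\vec v_1+x_2'\vec v_2\mapsto\alpha^{-1}x_0'\vec e+x_1'\vec v_1+x_2'\vec v_2$. Then $\psi'M_\alpha=\psi$, so $\psi(S)=\psi'(S')$ if and only if $S'=M_\alpha(S)$.

(ii) Since $n\ge3$, there is a point $e$ off the plane. Let $W$ be the span of $\vec v_0,\vec v_1,\vec v_2$; it contains $\vec w_0$ and no lift of $e$. Let $\vec e=N(1,e)$ with $N\in K$ larger than the first coordinates of $\vec v_0$ and $\alpha\vec w_0$. Then $\vec q:=\vec e-\vec v_0$ and $\vec q\,':=\alpha^{-1}\vec e-\vec w_0$ have positive first coordinates, so they lift points $q,q'$, and \eqref{eq:alpha} holds. Neither vector lies in $W$, which gives the two independence conditions. By \eqref{eq:alpha}, $\vec e$ is a combination with positive coefficients of the independent vectors $\vec q,\vec v_0$, and also of $\vec q\,',\vec w_0$; this gives the remaining conditions.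
\end{proof}

Part (ii) is the only place where $n\ge3$ is used; in $K^2$ the condition $\operatorname{Ind}(v_0,v_1,v_2,q)$ cannot be met.

\subsection*{The configuration}
A bridge moves one vertex, and $T$ moves two. So we factor $T$ into $a\mapsto g$ followed by $b\mapsto b'$, and $L$ into $c\mapsto g$ followed by $b\mapsto b^*$. Each bridge has an unknown parameter $\alpha$, which we fix by prescribing the image of one test point. The configuration $\Phi$ consists of seven groups of equations.

\begin{enumerate}
\item[($\Phi1$)] The frame and midpoint equations.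
\item[($\Phi2$)] $j_1\le m_a\vee m_b$, $j_1\le m_c\vee c$; \ $b'\le b\vee c$, $j_1\le a\vee b'$; \ $j_2\le m_c\vee m_a$, $j_2\le g\vee b$; \ $j_3\le g\vee b'$, $j_3\le m_a\vee j_1$.
\item[($\Phi3$)] The mirror images: $j_1^*\le m_c\vee m_b$, $j_1^*\le m_a\vee a$; \ $b^*\le a\vee b$, $j_1^*\le c\vee b^*$; \ $j_3^*\le g\vee b^*$, $j_3^*\le m_c\vee j_1^*$.
\item[($\Phi4$)] Four bridges, each with its own points $q,q',e$, for
\[
(a,b,c;g),\qquad(b,g,c;b'),\qquad(c,b,a;g),\qquad(b,g,a;b^*),
\]
with associated equations $R_1,\dots,R_4$; and $R_1(m_b,j_1)$, $R_2(j_2,j_3)$, $R_3(m_b,j_1^*)$, $R_4(j_2,j_3^*)$.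
\item[($\Phi5$)] For set variables $X,X_1,\dots,X_4$: \ $X\le\Delta$, $X_1\le g\vee b\vee c$, $X_2\le b'\vee g\vee c$, $X_3\le g\vee b\vee a$, $X_4\le b^*\vee g\vee a$, and
\begin{gather*}
R_1(X,X_1),\quad R_2(X_1,X_2),\quad X\wedge(b'\vee g\vee c)\le X_2,\\
R_3(X,X_3),\quad R_4(X_3,X_4),\quad X\wedge(b^*\vee g\vee a)\le X_4 .
\end{gather*}
\item[($\Phi6$)] $p\le a\vee b$, $p\wedge a=p\wedge b=0$; the copy equations of Lemma~\ref{lem:arith}(a) for $s=p$; and the six displayed equations of Lemma~\ref{lem:arith}(c) for $s=s'=p$, in points $f,w,\tau$.
\item[($\Phi7$)] $\tau\le X$ and $g\wedge X=0$.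
\end{enumerate}

\begin{lemma}\label{lem:meaning}
Let $K$ be an ordered field, $n\ge3$, and fix a frame in $K^n$ with its midpoints.
\begin{enumerate}
\item[(a)] The equations $(\Phi2)$, $(\Phi3)$ hold exactly for $j_1=[1:1:2]$, $b'=[0:1:2]$, $j_2=[1:2:1]$, $j_3=[1:2:3]$, $j_1^*=[2:1:1]$, $b^*=[2:1:0]$, $j_3^*=[3:2:1]$.
\item[(b)] For these points, there are bridges satisfying $(\Phi4)$. For any such bridges and any convex $X\subseteq\Delta$, there are convex sets $X_1,\dots,X_4$ satisfying $(\Phi5)$ if and only if $X$ satisfies \eqref{eq:star}.
\item[(c)] The equations $(\Phi6)$ can be solved for a scalar $p$ exactly when its value $\vartheta$ is positive, and then $\tau=[\nu(\vartheta)]$.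
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The point $j_1$ was computed in Example~\ref{ex:sqrt2}. If $b'=[0:y:z]$, then $(1,1,2)=(\alpha,\beta y,\beta z)$ holds for suitable $\alpha,\beta$ exactly when $b'=[0:1:2]$. A lift of $j_2$ has the forms $(\lambda,\lambda+\mu,\mu)$ and $(\alpha,\alpha+\beta,\alpha)$, so $\lambda=\mu$; and $(1,2,1)$ has both forms. A lift of $j_3$ has the forms $(\alpha,\alpha+\beta,\alpha+2\beta)$ and $\lambda(0,1,1)+\mu(1,1,2)=(\mu,\lambda+\mu,\lambda+2\mu)$; so $\alpha=\mu$, $\beta=\lambda$, and $\mu+2\lambda=\lambda+2\mu$ gives $\lambda=\mu$; and $(1,2,3)$ has both forms. The map $\sigma$ exchanges $a$ with $c$ and $m_a$ with $m_c$, fixes $b,g,m_b,j_2$, and carries the equations for $j_1,b',j_3$ to $(\Phi3)$.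

(b) As lifts we take the unit vectors for $a,b,c$, and $g=(1,1,1)$, $b'=(0,1,2)$, $b^*=(2,1,0)$. The triples $(g,b,c)$ and $(b',g,c)$ have determinants $1$ and $-1$, so they and their mirror images $(g,b,a)$, $(b^*,g,a)$ are independent. As vectors, $m_b=a+c$, $j_1=g+c$, $j_2=b+g$, $j_3=b'+g$, $j_1^*=g+a$, $j_3^*=b^*+g$; so the test points lie in the triangles required by Lemma~\ref{lem:bridge}(i).

Let $M_1,\dots,M_4$ be the maps described by four bridges, with parameters $\alpha_1,\dots,\alpha_4$. The map $M_1$ sends $m_b=a+c$ to $\alpha_1g+c=(\alpha_1,\alpha_1,\alpha_1+1)$, which is proportional to $(1,1,2)$ if and only if $\alpha_1=1$. The map $M_2$ sends $j_2=b+g$ to $\alpha_2b'+g=(1,1+\alpha_2,1+2\alpha_2)$, which is proportional to $(1,2,3)$ if and only if $\alpha_2=1$. Applying $\sigma$ to these two computations, $R_3(m_b,j_1^*)$ and $R_4(j_2,j_3^*)$ hold if and only if $\alpha_3=\alpha_4=1$. So $(\Phi4)$ says that all parameters are $1$, and such bridges exist by Lemma~\ref{lem:bridge}(ii).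

With all parameters $1$, the composite $M_2M_1$ is induced by the linear map $a\mapsto g\mapsto g$, $b\mapsto b\mapsto b'$, $c\mapsto c\mapsto c$, which is $T$; and $M_4M_3$ is induced by $c\mapsto g\mapsto g$, $b\mapsto b\mapsto b^*$, $a\mapsto a\mapsto a$, which is $L$. Also $b'\vee g\vee c=T(\Delta)$ and $b^*\vee g\vee a=L(\Delta)$. By Lemma~\ref{lem:bridge}(i), the four equations $R_i$ in $(\Phi5)$ say $X_1=M_1(X)$, $X_2=T(X)$, $X_3=M_3(X)$, $X_4=L(X)$. These four sets are convex and lie in the required triangles, because a map induced by a linear map sends the points lifted by $\lambda x+\mu y$ to the points lifted by the same combinations of the images, and so maps segments onto segments. The two remaining inclusions in $(\Phi5)$ are \eqref{eq:star}.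

(c) This is Lemma~\ref{lem:arith}(a),(c) with $x=y=\vartheta$; the equation $p\wedge a=0$ says $\vartheta\ne0$.
\end{proof}

By Lemma~\ref{lem:meaning}, $\Phi$ has a realization in $K^n$ if and only if, in some frame, there are a convex set $X\subseteq\Delta$ satisfying \eqref{eq:star} and $g\notin X$, and an element $\vartheta>0$ of $K$ with $[\nu(\vartheta)]\in X$.

\subsection*{No realization over $\mathbb Q$}
Let $X\subseteq\Delta$ satisfy \eqref{eq:star} and $g\notin X$, with $K=\mathbb Q$. Put $U=\{u\in\mathbb Q_{>0}:[\nu(u)]\in X\}$. Then $1\notin U$ because $[\nu(1)]=g$. Let $u\in U$ with $u>1$. By \eqref{eq:conic}, $[\nu(u)]=T[\nu(u-1)]\in T(\Delta)$, so by \eqref{eq:star} it equals $T(\xi)$ for some $\xi\in X$; as $T$ is injective on $\Delta$, $[\nu(u-1)]=\xi\in X$. Let $u\in U$ with $u<1$, and put $u'=u/(1-u)>0$, so that $u=u'/(1+u')$. By \eqref{eq:conic}, $[\nu(u)]=L[\nu(u')]\in L(\Delta)$, and \eqref{eq:star} with the injectivity of $L$ gives $[\nu(u')]\in X$. By Lemma~\ref{lem:descent}, $U=\emptyset$. So there is no $\vartheta$, and $\Phi$ has no realization in $\mathbb Q^n$.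

\subsection*{A realization over $K\ne\mathbb Q$}
Let $t\in K\setminus\mathbb Q$; replacing $t$ by $-t$ if necessary, we take $t>0$. Choose any frame in $K^n$ and put
\[
X=\{[x]\in\Delta:h(x)>0\}\ \cup\ \{[\nu(u)]:u\in K_{>0}\setminus\mathbb Q\}.
\]
The sign of $h(x)$ depends only on $[x]$, as $h(\lambda x)=\lambda^2h(x)$, and $h(\nu(u))=0$. Points $[\nu(u)]$ with different parameters are different. So $[\nu(t)]\in X$, and $g=[\nu(1)]\notin X$.

\emph{$X$ is convex.} Let $x,y\in K_{\ge0}^3$ with $h(x),h(y)\ge0$. Then
\[
(x_1y_1)^2\le x_0x_2\,y_0y_2=(x_0y_2)(y_0x_2)\le\Bigl(\frac{x_0y_2+y_0x_2}2\Bigr)^2 ,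
\]
and since both bases are nonnegative, $\beta(x,y):=x_0y_2+y_0x_2-2x_1y_1\ge0$. For $\lambda,\mu>0$,
\[
h(\lambda x+\mu y)=\lambda^2h(x)+\mu^2h(y)+\lambda\mu\,\beta(x,y).
\]
This is positive if $h(x)>0$ or $h(y)>0$. It is also positive if $x=\nu(u)$, $y=\nu(u')$ with $u\ne u'$, because then $\beta(x,y)=(u-u')^2$. So all points strictly between two distinct points of $X$ lie in $X$.

\emph{$X$ satisfies \eqref{eq:star}.} Let $[y]\in X\cap T(\Delta)$, with $y=Tx$ and $0\ne x\in K^3_{\ge0}$. If $h(y)>0$, then $h(x)=h(y)>0$, so $[x]\in X$. Otherwise, after multiplying $x$ and $y$ by a positive scalar, $y=\nu(u)$ with $u\in K_{>0}\setminus\mathbb Q$. By \eqref{eq:conic}, $x=T^{-1}\nu(u)=\nu(u-1)$. From $x\ge0$ we get $u-1\ge0$, and $u-1\notin\mathbb Q$; so $u-1\in K_{>0}\setminus\mathbb Q$ and $[x]\in X$. In both cases $[y]\in T(X)$. For the second inclusion, $\sigma(X)=X$ because $h\circ\sigma=h$ and $\sigma[\nu(u)]=[\nu(1/u)]$, and $\sigma(\Delta)=\Delta$. Hence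
\[
X\cap L(\Delta)=\sigma\bigl(X\cap T(\Delta)\bigr)\subseteq\sigma T(X)=\sigma T\sigma(X)=L(X).
\]
So $\Phi$ has a realization in $K^n$ with $\vartheta=t$. This completes the proof of part (3) and of Theorem~\ref{thm:main}.

\section{The remaining case in the plane}\label{sec:plane}

For $n=2$ bridges are not available, and we only have part (2). It gives the following restriction.

\begin{proposition}\label{prop:plane}
If $\mathbf{Co}(\mathbb Q^2)$ and $\mathbf{Co}(\mathbb F^2)$ have the same universal theory, then $\mathbb F$ is isomorphic to a subfield of $\mathbb R$, and every existential sentence of the language of ordered rings that holds in $\mathbb F$ holds in $\mathbb Q$.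
\end{proposition}

\begin{proof}
By part (2)(b), $\mathbb F$ is Archimedean. Then $\mathbb Q$ is dense in $\mathbb F$: given $x<y$, choose a natural $k>(y-x)^{-1}$ and the least integer $j>kx$; then $kx<j\le kx+1<ky$, so $x<j/k<y$. Define $\iota(x)=\sup\{r\in\mathbb Q:r<x\}\in\mathbb R$. For rationals $r<x<r'$ we have $r\le\iota(x)\le r'$, and $r'-r$ can be made arbitrarily small: with $j$ as above, $(j-2)/k<x<j/k$ for any natural $k\geq 1$. If also $s<y<s'$, then $r+s<x+y<r'+s'$, so $\iota(x+y)$ and $\iota(x)+\iota(y)$ both lie in $[r+s,r'+s']$; hence they are equal. If $x,y>0$, we may take $r,s>0$ by density; then $rs<xs<xy<r'y<r's'$, so $\iota(xy)$ and $\iota(x)\iota(y)$ both lie in $[rs,r's']$ and are equal. An additive map that is multiplicative on positive elements and sends $1$ to $1$ is a ring homomorphism. If $x<y$, there are rationals $x<r<r'<y$, so $\iota(x)\le r<r'\le\iota(y)$. Thus $\iota$ is an isomorphism of ordered rings onto a subfield of $\mathbb R$. In particular $\mathbb F$ is commutative, and part (2)(a) applies with $K=\mathbb F$.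
\end{proof}

Whether some $\mathbb F\ne\mathbb Q$ of this kind gives the same universal theory as $\mathbb Q$ in dimension $2$ is not decided here.

\begin{thebibliography}{9}
\bibitem{WS} Friedrich Wehrung and Marina V. Semenova, \emph{Sublattices of lattices of convex subsets of vector spaces}, arXiv:math/0501324 (2005).
\end{thebibliography}
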